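# Hölder regularity of $K$-finite matrix coefficients on compact symmetric pairs

## 1. Half the number of positive roots, tested on $S^2$, $S^3$ and $S^2\times S^2$

Let $U$ be a compact group and $\pi$ a unitary representation. A matrix coefficient $u\mapsto\langle\pi(u)\xi,\eta\rangle$ is continuous, and in general no better: on the circle group one gets all absolutely convergent Fourier series. Now let $U/K$ be a compact symmetric space and assume that $\xi$ and $\eta$ are $K$-finite, that is, $\pi(K)\xi$ and $\pi(K)\eta$ span finite-dimensional spaces. Away from a thin singular set the coefficient then has some derivatives. How many, and with what Hölder exponent for the last one?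

The answer one would first guess is: **half the number of positive restricted roots, counted with multiplicity**. This number equals $\frac12(\dim U/K-\operatorname{rank})$, and it is the decay rate that stationary phase suggests for spherical functions at a regular point. For the sphere $S^d$ it is $(d-1)/2$. Let us test it.

**Test on $S^2$.** Here $U=SU(2)$ and $K=SO(2)$. The irreducible representations with a $K$-fixed unit vector $e_n$ have spherical functions $\langle\pi_n(u)e_n,e_n\rangle=P_n(\cos\theta)$, with $P_n$ the Legendre polynomial and $\theta\in[0,\pi]$ the distance on $S^2$ from the pole to its image under $u$. For $c\in\ell^1$ the sum $f_c=\sum c_nP_n(\cos\theta)$ is a coefficient of $\bigoplus\pi_n$ between the $K$-fixed vectors $\sum\operatorname{sgn}(c_n)|c_n|^{1/2}e_n$ and $\sum|c_n|^{1/2}e_n$. Laplace's integral $P_n(\cos\theta)=\frac1\pi\int_0^\pi(\cos\theta+i\sin\theta\cos\phi)^n\,d\phi$ has integrand of modulus $(1-\sin^2\theta\sin^2\phi)^{n/2}\le e^{-\frac n2\sin^2\theta\sin^2\phi}$. Since $\sin\phi\ge2\phi/\pi$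 on $[0,\pi/2]$,
$$|P_n(\cos\theta)|\le\frac2\pi\int_0^\infty e^{-2n\sin^2\theta\,\phi^2/\pi^2}d\phi=\sqrt{\frac{\pi}{2n}}\,\frac1{\sin\theta}.$$
The identity $(1-x^2)P_n'(x)=n(P_{n-1}(x)-xP_n(x))$ gives $|\frac{d}{d\theta}P_n(\cos\theta)|\le Cn^{1/2}$ on $[\epsilon,\pi-\epsilon]$. Hence for $\theta,\theta'$ in this interval
$$|P_n(\cos\theta)-P_n(\cos\theta')|\le C\min(n^{-1/2},n^{1/2}|\theta-\theta'|)\le C|\theta-\theta'|^{1/2},$$
and every $f_c$ is $\frac12$-Hölder there.

One cannot do better. Recall the classical asymptotic formula $P_n(\cos\theta)=\sqrt{2/(\pi n\sin\theta)}\,\cos((n+\frac12)\theta-\frac\pi4)+O(n^{-3/2})$, uniform on $[\epsilon,\pi-\epsilon]$. Choose $\theta$ where the phase is in $2\pi\mathbb Z$ and $\theta'=\theta+\pi/(n+\frac12)$: the two values differ by at least $cn^{-1/2}$. Suppose all $f_c$ were $\delta'$-Hölder on $[\epsilon,\pi-\epsilon]$. The functionals $c\mapsto(f_c(\theta)-f_c(\theta'))/|\theta-\theta'|^{\delta'}$ on $\ell^1$ would be pointwise bounded, so by Banach–Steinhaus uniformly bounded.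 Then $cn^{-1/2}\le M(\pi/(n+\frac12))^{\delta'}$ for all large $n$, and $\delta'\le\frac12$. The guess is right for $S^2$.

**Test on $S^3$.** Here $U=SU(2)\times SU(2)$, $K$ is the diagonal, and the spherical functions are the normalized characters $\varphi_n=\frac{\sin((n+1)\theta)}{(n+1)\sin\theta}$. The derivative
$$\varphi_n'(\theta)=\frac{\cos((n+1)\theta)}{\sin\theta}-\frac{\sin((n+1)\theta)\cos\theta}{(n+1)\sin^2\theta}$$
is bounded by $2/\sin^2\theta$, so $f_c=\sum c_n\varphi_n$ is $C^1$ on $(0,\pi)$. On the other hand, if $\cos((n+1)\theta)=1$ and $\theta'=\theta+\frac{\pi}{n+1}$, the first term changes by at least $2$ while the second is $O(1/n)$ on $[\epsilon,\pi-\epsilon]$. By Banach–Steinhaus again, no $\delta'>0$ makes all $f_c'$ locally $\delta'$-Hölder. So the regularity is $1+0=1=\frac12\cdot2$, as guessed.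

**Test on $S^2\times S^2$.** There are two positive roots of multiplicity one, so the guess is $1$. But $P_n(\cos\theta_1)$, the coefficient of $\pi_n\otimes1$, does not see the second factor, and $\sum c_nP_n(\cos\theta_1)$ has only the regularity $\frac12$ of $S^2$. The guess is wrong.

What happened is that the highest weight ran to infinity in a direction orthogonal to one of the two roots, and that root contributed nothing. In the direction $\mu$ only the roots with $\langle\alpha,\mu\rangle\ne0$ should count, and the worst direction decides. This corrected guess will be proved, together with its optimality.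

## 2. The exponent $\kappa(G)$ and the theorems

Let $G$ be a noncompact semisimple Lie group with finite center, $K$ a maximal compact subgroup, $\mathfrak g=\mathfrak k\oplus\mathfrak p$ the Cartan decomposition, and $\mathfrak a\subset\mathfrak p$ maximal abelian. Let $\Sigma\subset\mathfrak a^*$ be the set of restricted roots, $m(\alpha)=\dim\mathfrak g_\alpha$, $\Sigma^+$ a positive system, and $\langle\cdot,\cdot\rangle$ the inner product on $\mathfrak a^*$ induced by the Killing form. Let $U/K$ be the simply connected Riemannian symmetric space of compact type dual to $G/K$; here $U\supset K$ is a compact semisimple Lie group with Lie algebra $\mathfrak u=\mathfrak k\oplus i\mathfrak p\subset\mathfrak g_{\mathbb C}$.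

**Definition (the exponent).** For $\mu\in\mathfrak a^*$ put $\Sigma^+(\mu)=\{\alpha\in\Sigma^+:\langle\alpha,\mu\rangle\ne0\}$ and $n(\mu)=\sum_{\alpha\in\Sigma^+(\mu)}m(\alpha)$. Then
$$\kappa=\kappa(G)=\tfrac12\min_{\mu\in\mathfrak a^*\setminus\{0\}}n(\mu),\qquad r=\lfloor\kappa\rfloor,\qquad\delta=\kappa-r\in[0,1).$$

Examples. For $SL_2(\mathbb R)$ (dual to $S^2$) there is one positive root, with $m=1$, and $\kappa=\frac12$. For $SL_2(\mathbb C)$ (dual to $S^3$), $m=2$ and $\kappa=1$. For $SL_2(\mathbb R)^2$, $\kappa=\frac12$. For $SL_3(\mathbb R)$ the positive roots are $\epsilon_i-\epsilon_j$, $i<j$, all of multiplicity one. A nonzero $\mu$, viewed as a vector with entries of sum zero, has at least two distinct entries. If all three are distinct, $n(\mu)=3$; if two coincide, $n(\mu)=2$. So $\kappa=1$, while the first guess would be $\frac32$.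

**Definition (regular points).** $U_r$ is the dense open set of all $k\exp(iY)k'$ with $k,k'\in K$, $Y\in\mathfrak a$ and $\alpha(Y)\notin\pi\mathbb Z$ for all $\alpha\in\Sigma$.

Example. For $SL_2(\mathbb R)$ take $Y=\operatorname{diag}(y,-y)$. Then $\alpha(Y)=2y$, and $\exp(iY)$ acts on $S^2$ as a rotation by the angle $2y$ that moves the pole by this angle. So $u\in U_r$ means exactly that $u$ moves the pole neither to itself nor to its antipode.

**Definition (Hölder spaces).** For an integer $s\ge0$ and $\delta\in[0,1]$, $C^{(s,\delta)}(M)$ is the space of $f\in C^s(M)$ such that for every chart $\varphi:V\to\mathbb R^d$ and every compact $Q\subset\varphi(V)$,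
$$\sup_{x\ne y\in Q}\frac{\|D^s(f\circ\varphi^{-1})(x)-D^s(f\circ\varphi^{-1})(y)\|}{\|x-y\|^\delta}<\infty.$$

The statement to be proved was posed as a conjecture in Guillaume Dumas, "Regularity of $K$-finite matrix coefficients of semisimple Lie groups", arXiv:2409.07944 (2024). It is true.

**Main theorem.** Any $K$-finite matrix coefficient of a (strongly continuous) unitary representation of $U$ is in $C^{(r,\delta)}(U_r)$, and this regularity is optimal: for every $\delta'\in(\delta,1]$ there is a $K$-finite coefficient not in $C^{(r,\delta')}(U_r)$, and for every $\delta'\in(0,1]$ there is one not in $C^{(r+1,\delta')}(U_r)$.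

We prove slightly more. A left-invariant field $X$ acts by $(Xg)(u)=\frac d{dt}\big|_0g(u\exp tX)$. Let $X_1,\dots,X_d$ be the fields of an orthonormal basis of $\mathfrak u$ for minus the Killing form, $X_I=X_{i_1}\cdots X_{i_k}$ for $I=(i_1,\dots,i_k)$, $|I|=k$, and $d(\cdot,\cdot)$ the corresponding bi-invariant Riemannian distance on each component of $U$. A vector $\xi$ is $K$-smooth if $k\mapsto\pi(k)\xi$ is $C^\infty$; $K$-finite vectors are $K$-smooth.

**Theorem 1.** If $\pi$ is a unitary representation of $U$ and $\xi,\eta$ are $K$-finite, or more generally $K$-smooth, then $f(u)=\langle\pi(u)\xi,\eta\rangle$ is in $C^{(r,\delta)}(U_r)$. If $\delta>0$, then moreover $\|D^rf(x)-D^rf(y)\|=o(\|x-y\|^\delta)$ uniformly on compact sets in charts.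

**Theorem 2.** Let $U$ be connected and let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing with $\liminf_{t\to0}\omega(t)/t^\delta=0$. There is one $K$-bi-invariant matrix coefficient $f$ of a unitary representation of $U$, given by $K$-fixed vectors, such that for no nonempty open $\Omega\subset U_r$ and no $M$ does one have
$$|X_If(x)-X_If(y)|\le M\omega(d(x,y))\qquad\text{for all }x\ne y\in\Omega,\ |I|=r.$$

**Corollary 3.** For connected $U$ there is one such $f$ which is in $C^{(r,\delta')}(\Omega)$ for no $\delta'\in(\delta,1]$ and no nonempty open $\Omega\subset U_r$.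

*Proof of Corollary 3 from Theorem 2.* Let $\omega(t)=t^\delta/\log(e/t)$ for $t\le1$ and $\omega(t)=1$ for $t\ge1$. This is nondecreasing and $\omega(t)/t^\delta\to0$. Suppose $f\in C^{(r,\delta')}(\Omega)$. On a small ball $\Omega'\subset\Omega$ in a chart, $X_If$ with $|I|=r$ is a combination, with smooth coefficients, of chart derivatives of order at most $r$. Those of order less than $r$ are $C^1$, those of order $r$ are $\delta'$-Hölder. So $|X_If(x)-X_If(y)|\le C\,d(x,y)^{\delta'}\le M\omega(d(x,y))$ on $\Omega'$, because $\delta'>\delta$. This contradicts Theorem 2. $\square$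

*The main theorem follows.* Regularity is Theorem 1. For connected $U$, non-membership in $C^{(r,\delta')}(U_r)$, $\delta'>\delta$, is Corollary 3. If $f\in C^{(r+1,\delta')}(U_r)$, then $D^rf$ is $C^1$, hence Lipschitz on compact sets, so $f\in C^{(r,1)}(U_r)$; since $1>\delta$, the $f$ of Corollary 3 is not in $C^{(r+1,\delta')}(U_r)$ for any $\delta'\in(0,1]$. Disconnected $U$ is handled next.

## 3. Passing to a simply connected $U$

**Step (a): disconnected $U$.** The purpose is to reduce to the identity component $U_0$. The orbits of $U_0$ on the connected space $U/K$ are open, so $U_0$ is transitive and $U=U_0K$. Since $U_0/(U_0\cap K)=U/K$ is simply connected, $U_0\cap K$ is connected, hence equal to $K_0$.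

For $k\in K$, $\mathrm{Ad}(k)$ preserves $\mathfrak k$ and therefore $i\mathfrak p=\mathfrak k^\perp$. As maximal abelian subspaces of $\mathfrak p$ are $K_0$-conjugate, some $k_0\in K_0$ makes $k_0k$ normalize $i\mathfrak a$; then $\mathrm{Ad}(k_0k)$ induces an automorphism of $\mathfrak g$ preserving $\mathfrak a$, so it permutes $\Sigma$. From
$$k\exp(iY)k'=k_0^{-1}\exp\big(i\,\mathrm{Ad}(k_0k)Y\big)\,k_0kk'$$
we get $U_r=(U_0)_rK$. If $u_0k''$ with $u_0\in(U_0)_r$, $k''\in K$ lies in $U_0k'$, then $k''k'^{-1}\in U_0\cap K=K_0$, so $u_0k''\in(U_0)_rk'$. Thus $U_r\cap U_0k'=(U_0)_rk'$.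

On $U_0k'$ we have $f(u_0k')=\langle\pi(u_0)\pi(k')\xi,\eta\rangle$, a coefficient of $U_0$ with $K_0$-finite (resp. $K_0$-smooth) vectors. So Theorem 1 for $U_0$ gives it for $U$. For optimality, take a coefficient of $U_0$ with vectors $\xi,\eta$ in a representation $\pi$. In the induced representation on functions $F:U\to\mathcal H$ with $F(uu_0)=\pi(u_0)^{-1}F(u)$, $U$ acting by left translation, let $\tilde\xi$ be supported on $U_0$ with $\tilde\xi(u_0)=\pi(u_0)^{-1}\xi$, and define $\tilde\eta$ likewise. Then $(u\tilde\xi)(e)=\tilde\xi(u^{-1})$, so $\langle u\tilde\xi,\tilde\eta\rangle$ equals $\langle\pi(u)\xi,\eta\rangle$ for $u\in U_0$ and $0$ otherwise. The vectors $\tilde\xi,\tilde\eta$ are $K_0$-finite, hence $K$-finite because $K/K_0$ is finite. So optimality for $U_0$ gives optimality for $U$.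

**Step (b): coverings.** Let $U$ be connected, $\tilde U\to U$ its universal cover (finite, as $U$ is compact semisimple), $Z$ the kernel and $\tilde K\supset Z$ the preimage of $K$. As $\tilde U/\tilde K=U/K$ is simply connected, $\tilde K$ is connected. The preimage of $U_r$ is $\tilde U_r$, because an element of $Z$ can be absorbed into $\tilde K$. Coefficients of $U$ lift to $\tilde U$ and regularity is local, so Theorem 1 for $\tilde U$ gives it for $U$. Conversely, in an irreducible representation of $\tilde U$ with a nonzero $\tilde K$-fixed vector the central group $Z\subset\tilde K$ acts by scalars, hence trivially, so the representation factors through $U$. The function of Theorem 2 will be built from such representations only. It descends to $U$. If its descent satisfied the bound of Theorem 2 on some $\Omega$, the lift would satisfy it on the preimage of $\Omega$, restricted to a small open set, since the covering map does not increase distances and $\omega$ is nondecreasing. So Theorem 2 for $\tilde U$ gives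 it for $U$.

**From now on $U$ is simply connected and $K$ is connected.** The involution $\theta$ of $\mathfrak u$ with fixed algebra $\mathfrak k$ then integrates to $U$ and is trivial on $K$. Haar measures have total mass one.

## 4. Weights, $K$-types and Schur orthogonality

**Roots.** Let $B$ be the Killing form of $\mathfrak g_{\mathbb C}$, $(X,Y)=-B(X,Y)$ on $\mathfrak u$, with induced (Hermitian) norms everywhere, and let the bar be conjugation of $\mathfrak g_{\mathbb C}$ with respect to $\mathfrak u$. Put $\mathfrak q=i\mathfrak p$, $\mathfrak m=Z_{\mathfrak k}(\mathfrak a)$, let $\mathfrak t\subset\mathfrak m$ be maximal abelian, $\mathfrak h_0=\mathfrak t+i\mathfrak a$ and $\mathfrak h=(\mathfrak h_0)_{\mathbb C}$. Then $\mathfrak h_0$ is maximal abelian in $\mathfrak u$: the $\mathfrak k$- and $\mathfrak q$-components of an element commuting with $\mathfrak h_0$ commute with $i\mathfrak a$, so lie in $\mathfrak m$ and $i\mathfrak a$, and the first commutes with $\mathfrak t$. Let $\Delta$ be the roots of $\mathfrak h$.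 As $(\mathfrak g_\alpha)_{\mathbb C}=\bigoplus_{\beta|_{\mathfrak a}=\alpha}\mathfrak g_\beta$, we have $m(\alpha)=\#\{\beta\in\Delta:\beta|_{\mathfrak a}=\alpha\}$. Choose $\Delta^+$ such that $\beta|_{\mathfrak a}\in\Sigma^+$ implies $\beta\in\Delta^+$, and put $\mathfrak n^\pm=\bigoplus_{\beta\in\Delta^+}\mathfrak g_{\pm\beta}$.

For $\alpha\in\Sigma^+$ let $\mathfrak k_\alpha=\{E+\theta E:E\in\mathfrak g_\alpha\}$ and $\mathfrak q_\alpha=\{i(E-\theta E):E\in\mathfrak g_\alpha\}$. Then $\mathfrak k=\mathfrak m\oplus\bigoplus\mathfrak k_\alpha$, $\mathfrak q=i\mathfrak a\oplus\bigoplus\mathfrak q_\alpha$, and for $Y\in\mathfrak a$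
$$[iY,E+\theta E]=\alpha(Y)\,i(E-\theta E),\qquad[iY,i(E-\theta E)]=-\alpha(Y)(E+\theta E).\tag{1}$$
The vectors $E+\theta E$ and $i(E-\theta E)$ have the same norm, so $\mathrm{Ad}(\exp iY)$ rotates each such pair by the angle $\alpha(Y)$.

Let $\alpha_1,\dots,\alpha_\ell$ be the simple roots of $\Sigma^+$ and $H_j\in\mathfrak a$ with $\alpha_k(H_j)=\delta_{jk}$. Since $\langle\alpha,B(H_j,\cdot)\rangle=\alpha(H_j)$,
$$n_j:=\sum_{\alpha\in\Sigma^+,\ \alpha(H_j)>0}m(\alpha)=n(B(H_j,\cdot))\ge2\kappa,\quad\text{with equality for some }j.\tag{2}$$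
Indeed, $n(\mu)=\frac12\sum_{\alpha\in\Sigma,\langle\alpha,\mu\rangle\ne0}m(\alpha)$ is Weyl group invariant, so the minimum is attained at a dominant $\mu=\sum c_kB(H_k,\cdot)\ne0$, $c_k\ge0$. If $c_j>0$ and $\alpha(H_j)>0$, then $\langle\alpha,\mu\rangle=\sum_kc_k\alpha(H_k)>0$, so $\Sigma^+(\mu)\supseteq\Sigma^+(B(H_j,\cdot))$.

A root $\beta\in\Delta^+$ restricts to $0$ or to an element of $\Sigma^+$. So each $H_j$, and each $\Sigma^+$-dominant element of $\mathfrak a$, is $\Delta^+$-dominant, and $\beta(H_j)\in\mathbb Z$ for $\beta\in\Delta$.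

**Highest weights.** $V=V_\lambda$ is the irreducible unitary representation $\pi$ with highest weight $\lambda$, unit highest weight vector $v$ and dimension $d_\lambda$. Write $\lambda=\lambda_{\mathfrak a}+\lambda_{\mathfrak t}$ (orthogonal) and $\lambda_{\mathfrak a}=B(A_\lambda,\cdot)$, $A_\lambda\in\mathfrak a$. If $\beta|_{\mathfrak a}=\alpha\in\Sigma^+$, then $\beta$ and $-\theta\beta$ both restrict to $\alpha$, hence lie in $\Delta^+$, and $\beta-\theta\beta=2\alpha$ (extended by $0$ on $\mathfrak t$). So $2\langle\lambda_{\mathfrak a},\alpha\rangle=\langle\lambda,\beta-\theta\beta\rangle\ge0$, and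
$$A_\lambda=\sum_kc_kH_k,\qquad c_k=\langle\lambda_{\mathfrak a},\alpha_k\rangle\ge0,\qquad\max_kc_k\ge c_0|\lambda_{\mathfrak a}|.\tag{3}$$
All weights of $V_\lambda$ have norm at most $|\lambda|$ and every $Y\in\mathfrak u$ is conjugate into $\mathfrak h_0$, so $\|\pi(Y)\|\le|\lambda||Y|$ for $Y\in\mathfrak u$.

**$K$-types.** For $\tau\in\hat K$ let $|\tau|$ be the norm of its highest weight, $\langle\tau\rangle=1+|\tau|$, and $P_\tau$ the projection onto the isotypic part $V^\tau$. As above, $\|\pi(Z)P_\tau\|\le|\tau||Z|$ for $Z\in\mathfrak k$. By Weyl's dimension formula, $\dim\tau\le C\langle\tau\rangle^C$. (For $S^2$, $K$ is a circle, $\tau$ is a character, and $P_\tau$ projects onto one weight space.)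

The Iwasawa decomposition $\mathfrak g_{\mathbb C}=\mathfrak k_{\mathbb C}+\mathfrak a_{\mathbb C}+\mathfrak n_{\mathbb C}$ with $\mathfrak n_{\mathbb C}\subset\mathfrak n^+$ gives, for enveloping algebras, $V=\mathcal U(\mathfrak g_{\mathbb C})v=\mathcal U(\mathfrak k_{\mathbb C})v$: the vector $v$ is $K$-cyclic. Hence $T\mapsto Tv$ is injective on $\mathrm{Hom}_K(V,\tau)$, the multiplicity of $\tau$ is at most $\dim\tau$, and $\dim V^\tau\le(\dim\tau)^2$. If $V^\tau\ne0$, then $P_\tau v\ne0$, and $P_\tau v$ has $\mathfrak t$-weight $\lambda_{\mathfrak t}$ because $\mathfrak t\subset\mathfrak k$. So $|\lambda_{\mathfrak t}(Z)|\le|\tau||Z|$ for $Z\in\mathfrak t$, that is,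
$$V^\tau\ne0\ \Longrightarrow\ |\lambda_{\mathfrak t}|\le|\tau|.\tag{4}$$

**Schur orthogonality** says, for $w\in V_\lambda$,
$$d_\lambda\int_U\langle\xi,\pi(x)w\rangle\langle\pi(x)w,\eta\rangle\,dx=\|w\|^2\langle\xi,\eta\rangle,\qquad d_\lambda\int_U\|P_\tau\pi(x)w\|^2dx=\|w\|^2\dim V^\tau.\tag{5}$$

Below, $C,c>0$ depend only on $(U,K)$ and on explicitly indicated data, and may change from line to line.

## 5. Why expansions along a ray are not enough, and two bands on the sphere

To imitate the computation for $S^2$ in general, one needs a bound $|\langle\pi_\lambda(u)\xi,\eta\rangle|\le C(1+|\lambda|)^{-\kappa}$ for fixed $K$-types, uniformly in $\lambda$. The first thing to try is an asymptotic expansion along a ray: put $\lambda=n\mu$, write the spherical function as an oscillatory integral, and let $n\to\infty$. The exponent is then $\frac12n(\mu)\ge\kappa$, which looks sufficient. It is not, because the constants depend on the direction $\mu$. On $S^2\times S^2$ the spherical function $P_n(\cos\theta_1)P_m(\cos\theta_2)$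 has suprema over small open sets comparable to $(nm)^{-1/2}$ for large $n,m$, by the asymptotic formula of Section 1. Along $m=n$ this is $n^{-1}$, for fixed suitable $m$ it is of order $n^{-1/2}$, and along $m=\lfloor\sqrt n\rfloor$ it is of order $n^{-3/4}$. A bound $C_\mu|\lambda|^{-1}$ valid on each ray in the open chamber cannot hold with bounded $C_\mu$ near a wall. The series in Theorem 1 contains all $\lambda$ at once, including those that approach a wall at an intermediate speed. For a product one can multiply two formulas; for $SU(3)/SO(3)$ there is nothing to multiply.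

What gets past this is seen on $S^2$ when one reads the Laplace integral differently. Realize $V_n$ by harmonic polynomials of degree $n$ on $\mathbb R^3$. For a unit vector $p$, the function $h_p(x)=(a\cdot x)^n$, $a=a_1+ia_2$ with $(a_1,a_2,p)$ an oriented orthonormal basis, is a highest weight vector for rotation about $p$. Its inner product with the $K$-fixed vector ($K$ = rotations about $e_3$) is proportional to $h_p(e_3)=(a\cdot e_3)^n$, of modulus $(1-p_3^2)^{n/2}$. So, as a function of $p$, the overlap of the *coherent state* $h_p$ with the $K$-fixed vector lives in a band of width about $n^{-1/2}$ around the equator $\{p_3=0\}$. By (5), $\langle\pi(u)e_n,e_n\rangle$ is $d_n$ times the integral of the product of two such functions, one supported near the equator, the other near its image under $u$. If $u$ is regular, these are two distinct great circles, which cross transversally. The product lives on area about $n^{-1}$ and each factor is about $n^{-1/4}$ there: with $d_n=2n+1$ the square has mass $1/d_n$ on a band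 of area $n^{-1/2}$. The total is $n\cdot n^{-1}\cdot n^{-1/2}=n^{-1/2}$. No oscillation was used, only absolute values.

In general the sphere becomes an orbit $O=\mathrm{Ad}(U)iH_j$ of dimension $2n_j$, the equator becomes $O\cap\mathfrak q$ of dimension $n_j$, and the same count gives $|\lambda|^{-n_j/2}$. Uniformity near walls comes from choosing, for each $\lambda$, one index $j$ with $c_j\ge c|\lambda|$ in (3), keeping only the concentration in the variable $H_j$, and throwing away the others. There are only finitely many orbits to study, and each has $n_j\ge2\kappa$. Section 6 proves concentration, Section 7 the transversal crossing.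

## 6. Coherent states concentrate where $\mathrm{Ad}(x)A_\lambda$ is orthogonal to $\mathfrak k$

For $A\in\mathfrak a$ and $x\in U$ put $q_A(x)=|\mathrm{pr}_{\mathfrak k}\mathrm{Ad}(x)iA|^2$. We want to show that $\|P_\tau\pi(x)v\|$ is small unless $q_{A_\lambda}(x)\lesssim|\lambda|$. The reason: $\pi(Z)$, $Z\in\mathfrak k$, is bounded by $|\tau||Z|$ on $V^\tau$, while on the coherent state $\pi(x)v$ it acts, to leading order, as a scalar of modulus $|(\mathrm{Ad}(x)iA_\lambda,Z)|$. The error terms are vectors $\pi(b)v$ with $b$ a product of lowering operators, so we first organize these.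

Let $E_\beta\in\mathfrak g_\beta$ be unit vectors. A word $b=E_{-\beta_1}\cdots E_{-\beta_s}$ ($\beta_i\in\Delta^+$) has degree $s$. Assume $|\lambda|\ge1$. A vector is of *class $t$* if it equals $\sum_{b'}a_{b'}\pi(b')v$ over words of degree at most $t$ with $|a_{b'}|\le C_t|\lambda|^{(t-\deg b')/2}$, where $C_t$ does not depend on $\lambda$. Class $t$ implies class $t'$ for $t'\ge t$, and $\pi(E_{-\gamma})$ maps class $t$ to class $t+1$.

Example. For $SU(2)$ with the standard triple $E,F,[E,F]$ and $\dim V=n+1$, we have $EF^sv=s(n-s+1)F^{s-1}v$: one degree is lost at the price of a factor $O(n)$, so the vector is of class $s+1$. Iterating, $\|F^sv\|^2=s!\,n(n-1)\cdots(n-s+1)\le s!\,n^s$.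

**Lemma 4.** For $X\in\mathfrak n^\pm$, $|X|\le1$, and a word $b$ of degree $s$, $\pi(X)\pi(b)v$ is of class $s+1$. Moreover $\|\pi(b)v\|^2\le C_s|\lambda|^s$.

*Proof.* We suppress $\pi$. For $X\in\mathfrak n^-$ the first claim is clear. For $X=E_\beta$ we use induction on $s$; for $s=0$ the vector is $0$. If $b=E_{-\gamma}b_1$, then
$$E_\beta bv=E_{-\gamma}E_\beta b_1v+[E_\beta,E_{-\gamma}]b_1v.$$
By induction $E_\beta b_1v$ is of class $s$, so the first term is of class $s+1$. For the second there are three cases.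

* If $[E_\beta,E_{-\gamma}]\in\mathfrak n^+$, it is of class $s$ by induction.
* If $[E_\beta,E_{-\gamma}]\in\mathfrak n^-$, it is a combination of words of degree $s$ with coefficients $O(1)$, hence of class $s$.
* If $[E_\beta,E_{-\gamma}]\in\mathfrak h$, it is $b_1v$ times the value of the weight $\lambda-\sum\beta_i$, which is $O(|\lambda|)$, and $\deg b_1=s-1$. As $|\lambda|=|\lambda|^{((s+1)-(s-1))/2}$, it is of class $s+1$.

By linearity, every $X\in\mathfrak n^\pm$ with $|X|\le1$ maps class $t$ to class $t+1$: a word $b'$ with coefficient $O(|\lambda|^{(t-\deg b')/2})$ gives words $b''$ with coefficients $O(|\lambda|^{(t-\deg b')/2+(\deg b'+1-\deg b'')/2})=O(|\lambda|^{(t+1-\deg b'')/2})$.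

For the norm, $\pi(X)^*=-\pi(\bar X)$ and $\overline{\mathfrak n^-}=\mathfrak n^+$. So $\|\pi(b)v\|^2=\langle\pi(b)^*\pi(b)v,v\rangle$, where $\pi(b)^*$ is up to sign a product of $s$ unit elements of $\mathfrak n^+$. Therefore $\pi(b)^*\pi(b)v$ is of class $2s$. Words of positive degree give vectors of weight other than $\lambda$, orthogonal to $v$; only the empty word contributes, with coefficient at most $C|\lambda|^s$. $\square$

**Lemma 5 (concentration).** For each integer $m\ge0$ there are $C,\nu$ such that for all $\lambda$ with $|\lambda|\ge1$ and all $\tau$ with $V_\lambda^\tau\ne0$, the function $f_\tau(x)=\|P_\tau\pi(x)v\|$ satisfies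
$$d_\lambda\int_Uq_{A_\lambda}^m\,f_\tau^2\,dx\le C\langle\tau\rangle^\nu|\lambda|^m.$$

*Proof.* **Step 1: a pointwise inequality.** Let $Z\in\mathfrak k$, $|Z|\le1$, and $W=\mathrm{Ad}(x^{-1})Z=W^-+W^0+W^+\in\mathfrak n^-\oplus\mathfrak h\oplus\mathfrak n^+$, each component of norm at most $1$. For a word $b=E_{-\beta_1}\cdots E_{-\beta_s}$,
$$\pi(Z)\pi(x)\pi(b)v=\pi(x)\pi(W)\pi(b)v,\qquad\pi(W^0)\pi(b)v=\Big(\lambda_{\mathfrak a}(W^0)+\lambda_{\mathfrak t}(W^0)-\sum\beta_i(W^0)\Big)\pi(b)v.$$
Apply $P_\tau$, which commutes with $\pi(Z)$, and isolate the term with $\lambda_{\mathfrak a}(W^0)$. The terms $\pi(Z)P_\tau\pi(x)\pi(b)v$ and those with $\lambda_{\mathfrak t}(W^0)$ and $\sum\beta_i(W^0)$ are bounded by $C\langle\tau\rangle\|P_\tau\pi(x)\pi(b)v\|$, by $\|\pi(Z)P_\tau\|\le|\tau|$ and (4). The remaining term $P_\tau\pi(x)\pi(W^++W^-)\pi(b)v$ is treated with Lemma 4. As $|\lambda|\ge1$,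
$$|\lambda_{\mathfrak a}(W^0)|\,\|P_\tau\pi(x)\pi(b)v\|\le C\langle\tau\rangle\sum_{\deg b'\le s+1}|\lambda|^{(s+1-\deg b')/2}\,\|P_\tau\pi(x)\pi(b')v\|.$$
Here $\lambda_{\mathfrak a}(W^0)=B(A_\lambda,W^0)=B(A_\lambda,W)=B(\mathrm{Ad}(x)A_\lambda,Z)$ has modulus $|(\mathrm{Ad}(x)iA_\lambda,Z)|$. Squaring and summing over an orthonormal basis of $\mathfrak k$,
$$q_{A_\lambda}(x)\,\|P_\tau\pi(x)\pi(b)v\|^2\le C\langle\tau\rangle^2\sum_{\deg b'\le s+1}|\lambda|^{s+1-\deg b'}\,\|P_\tau\pi(x)\pi(b')v\|^2.\tag{6}$$

**Step 2: integrate and iterate.** Put $I_m(b)=d_\lambda\int q_{A_\lambda}^m\|P_\tau\pi(x)\pi(b)v\|^2dx$. By (5), Lemma 4 and $\dim V^\tau\le(\dim\tau)^2$, $I_0(b)=\|\pi(b)v\|^2\dim V^\tau\le C\langle\tau\rangle^{\nu_0}|\lambda|^{\deg b}$. If $I_m(b')\le C\langle\tau\rangle^{\nu_0+2m}|\lambda|^{m+\deg b'}$ for all words of each given degree, then (6) multiplied by $q_{A_\lambda}^m$ and integrated gives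
$$I_{m+1}(b)\le C\langle\tau\rangle^{\nu_0+2m+2}\sum_{b'}|\lambda|^{s+1-\deg b'}|\lambda|^{m+\deg b'}\le C\langle\tau\rangle^{\nu_0+2(m+1)}|\lambda|^{m+1+\deg b}.$$
Take $b$ empty. $\square$

The next lemma allows us to throw away all variables but one. On $S^2\times S^2$ it is trivial, since there $q_A=c_1^2q_{H_1}+c_2^2q_{H_2}$. In general there are cross terms, and one has to see that they are not negative.

**Lemma 6.** If $A=\sum c_kH_k$ with all $c_k\ge0$, then $q_A(x)\ge c_j^2\,q_{H_j}(x)$ for all $x\in U$ and all $j$.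

*Proof.* Since $\mathrm{pr}_{\mathfrak k}=\frac12(1+\theta)$ and $\theta(iA)=-iA$, with $g=\theta(x)^{-1}x$ we get
$$q_A(x)=\tfrac14|\mathrm{Ad}(x)iA-\mathrm{Ad}(\theta x)iA|^2=\tfrac14|\mathrm{Ad}(g)iA-iA|^2=\tfrac12\big(B(A,A)-B(\mathrm{Ad}(g)A,A)\big).$$
Hence
$$2q_A(x)=\sum_{k,l}c_kc_l\big[B(H_k,H_l)-B(\mathrm{Ad}(g)H_k,H_l)\big].$$
The $(j,j)$ term equals $2c_j^2q_{H_j}(x)$. So it suffices that each bracket is nonnegative, which follows from
$$\max_{g\in U}B(\mathrm{Ad}(g)H,H')=B(H,H')\qquad\text{for }\Delta^+\text{-dominant }H,H'\in i\mathfrak h_0.$$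
To prove this, let $g$ be a maximizer. Differentiating along $\exp(tX)g$ gives $B(X,[\mathrm{Ad}(g)H,H'])=0$ for all $X\in\mathfrak u$, and the bracket lies in $[i\mathfrak u,i\mathfrak u]\subset\mathfrak u$, so $[\mathrm{Ad}(g)H,H']=0$. The group $Z_U(H')$ is connected, as the centralizer of a torus, and has maximal torus $\exp\mathfrak h_0$. Conjugating by one of its elements, which does not change the value, we may assume $\mathrm{Ad}(g)H\in i\mathfrak h_0$. Then $\mathrm{Ad}(g)H=wH$ with $w\in W(\Delta)$, and $H-wH$ is a nonnegative combination of positive coroots. These pair nonnegatively with the dominant $H'$, so $B(wH,H')\le B(H,H')$. $\square$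

## 7. Two transversal bands in the orbit of $H_j$

Fix $j$ and write $H=H_j$, $N=n_j$, $L=Z_U(H)$ (connected), and $O=\mathrm{Ad}(U)iH\cong U/L$ with normalized invariant measure $dp$. Put $q(p)=|\mathrm{pr}_{\mathfrak k}p|^2$ on $O$, so $q(\mathrm{Ad}(x)iH)=q_H(x)$, and $u\cdot p=\mathrm{Ad}(u)p$. Then $\dim O=\#\{\beta\in\Delta:\beta(H)\ne0\}=2N$, and $q$ is $K$-invariant. (For $S^2$, up to scale: $O$ is the unit sphere, $q(p)=p_3^2$, $N=1$.)

**Step 1: the zero set of $q$.** We claim
$$\{q=0\}=O\cap\mathfrak q=\Lambda:=K\cdot iH.\tag{7}$$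
Every element of $\mathfrak q$ is $K$-conjugate into $i\mathfrak a$, and the restricted Weyl group is realized in $K$. So $p\in O\cap\mathfrak q$ is $K$-conjugate to $iH'$ with $H'\in\mathfrak a$ $\Sigma^+$-dominant. Then $H$ and $H'$ are $\Delta^+$-dominant and $U$-conjugate, hence equal.

**Step 2: coordinates along and across $\Lambda$.** Let $\mathfrak k_+=\bigoplus_{\alpha(H)>0}\mathfrak k_\alpha$ and $\mathfrak q_+=\bigoplus_{\alpha(H)>0}\mathfrak q_\alpha$, both of dimension $N$. By (1), $\mathrm{ad}(iH)$ interchanges them isomorphically, and $T_{iH}O=\mathfrak k_+\oplus\mathfrak q_+$. With $B_\epsilon$ denoting $\epsilon$-balls, put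
$$\chi_k:B_{\epsilon_0}(\mathfrak k_+)\times B_{\epsilon_0}(\mathfrak q_+)\to O,\qquad\chi_k(t,y)=k\exp(t)\exp(y)\cdot iH.$$
The differential of $\chi_e$ at $0$ is $(t,y)\mapsto[t,iH]+[y,iH]$, an isomorphism. So for small $\epsilon_0$ and every $k\in K$, $\chi_k=k\cdot\chi_e$ is a diffeomorphism onto an open set $\Omega_k=k\cdot\Omega_e\ni k\cdot iH$, with Jacobian bounded above and below uniformly in $k$. If $F$ is $K$-invariant, then $F(\chi_k(t,y))=F_0(y):=F(\exp(y)\cdot iH)$.

For $y\in\mathfrak q_+$, $\mathrm{ad}(y)^i(iH)$ lies in $\mathfrak k$ for odd $i$ and in $\mathfrak q$ for even $i$. So $\mathrm{pr}_{\mathfrak k}\mathrm{Ad}(\exp y)iH=[y,iH]+O(|y|^3)$, and after shrinking $\epsilon_0$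
$$q(\chi_k(t,y))\ge c|y|^2.\tag{8}$$
Finitely many $\Omega_k$ cover the compact set $\Lambda=\{q=0\}$, hence cover $\{q<\epsilon_1\}$ for some $\epsilon_1>0$. In each of them $\{q\le t\}$ is contained in $\{|y|^2\le t/c\}$. Therefore
$$\mathrm{vol}\{q\le t\}\le Ct^{N/2}\qquad(t>0).\tag{9}$$

**Lemma 7 (transversality).** If $u\in U_r$, $p\in\mathfrak q\cap O$ and $u^{-1}\cdot p\in\mathfrak q$, then $\dim[\mathfrak k,p]=\dim[\mathrm{Ad}(u)\mathfrak k,p]=N$ and $[\mathfrak k,p]\cap[\mathrm{Ad}(u)\mathfrak k,p]=0$.

*Proof.* Write $u=kak'$, $a=\exp iY$, $\alpha(Y)\notin\pi\mathbb Z$ for all $\alpha\in\Sigma$. Then $\mathrm{Ad}(u)\mathfrak k=\mathrm{Ad}(k)\mathrm{Ad}(a)\mathfrak k$, and $u^{-1}\cdot p\in\mathfrak q$ if and only if $a^{-1}\cdot(k^{-1}\cdot p)\in\mathfrak q$. Applying $\mathrm{Ad}(k^{-1})$ and replacing $p$ by $k^{-1}\cdot p$, we may assume $u=a$.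

Write $p=p_0+\sum p_\alpha\in i\mathfrak a\oplus\bigoplus\mathfrak q_\alpha$. By (1) the $\mathfrak k_\alpha$-component of $\mathrm{Ad}(a^{-1})p$ has norm $|\sin\alpha(Y)||p_\alpha|$. It vanishes, so all $p_\alpha=0$ and $p=iH'$ with $H'\in\mathfrak a$. Then $[\mathfrak k,p]=\bigoplus_{\alpha(H')\ne0}\mathfrak q_\alpha$ (sum over $\alpha\in\Sigma^+$). As $a$ fixes $p$, $[\mathrm{Ad}(a)\mathfrak k,p]=\mathrm{Ad}(a)[\mathfrak k,p]=\bigoplus_{\alpha(H')\ne0}\mathrm{Ad}(a)\mathfrak q_\alpha$. Since $T_pO=[\mathfrak u,p]=\bigoplus_{\alpha(H')\ne0}(\mathfrak k_\alpha\oplus\mathfrak q_\alpha)$ has dimension $2N$, both spaces have dimension $N$. Rotation by $\alpha(Y)\notin\pi\mathbb Z$ inside $\mathfrak k_\alpha\oplus\mathfrak q_\alpha$ gives every nonzero element of $\mathfrak q_\alpha$ a nonzero $\mathfrak k_\alpha$-component, so $\mathfrak q_\alpha\cap\mathrm{Ad}(a)\mathfrak q_\alpha=0$ for each $\alpha$. As $\mathrm{Ad}(a)$ preserves each $\mathfrak k_\alpha\oplus\mathfrak q_\alpha$, the claim follows. $\square$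

Put $m=N+1$ and, for $\sigma\ge1$, $\|F\|_\sigma^2=\int_OF^2(1+\sigma q)^m\,dp$. A function with small norm lives, in the mean, in the band $q\lesssim1/\sigma$.

**Lemma 8 (overlap).** For compact $\mathcal C\subset U_r$ there is $C$ such that for $\sigma\ge1$, $u\in\mathcal C$ and $K$-invariant continuous $F,G\ge0$ on $O$,
$$\int_OF(p)\,G(u^{-1}\cdot p)\,dp\le C\sigma^{-N/2}\|F\|_\sigma\|G\|_\sigma.$$

*Proof.* **Step 1: joint coordinates near a crossing.** Let $\Gamma=\{(u,p)\in\mathcal C\times O:p\in\Lambda,\ u^{-1}\cdot p\in\Lambda\}$, a compact set. Let $(u_0,p_0)\in\Gamma$, $p_0=k_0\cdot iH$, $u_0^{-1}\cdot p_0=k_1\cdot iH$. For $(u,p)$ near $(u_0,p_0)$ let $y(p)$ and $z_u(p)$ be the $\mathfrak q_+$-components of $\chi_{k_0}^{-1}(p)$ and $\chi_{k_1}^{-1}(u^{-1}\cdot p)$. At $(u_0,p_0)$ we have $\ker dy=\mathrm{Ad}(k_0)[\mathfrak k_+,iH]=[\mathfrak k,p_0]$ and $\ker dz_{u_0}=\mathrm{Ad}(u_0)[\mathfrak k,u_0^{-1}\cdot p_0]=[\mathrm{Ad}(u_0)\mathfrak k,p_0]$. By Lemma 7 the differential of $p\mapsto(y(p),z_{u_0}(p))$ at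 $p_0$ is injective, hence invertible, as both sides have dimension $2N$. So $(u,p)\mapsto(u,y(p),z_u(p))$ is a local diffeomorphism at $(u_0,p_0)$. Shrinking, we get open neighborhoods $\mathcal U\ni u_0$, $\mathcal V\ni p_0$ such that for every $u\in\mathcal U$ the map $p\mapsto(y(p),z_u(p))$ is a diffeomorphism of $\mathcal V$ onto an open subset of $B_{\epsilon_0}(\mathfrak q_+)^2$ with Jacobian at least $c>0$.

Cover $\Gamma$ by finitely many such $\mathcal U_i\times\mathcal V_i$. There is $\epsilon>0$ such that $u\in\mathcal C$, $q(p)<\epsilon$ and $q(u^{-1}\cdot p)<\epsilon$ imply $(u,p)\in\bigcup\mathcal U_i\times\mathcal V_i$; otherwise a limit point of counterexamples with $\epsilon\to0$ would lie in $\Gamma$ by (7), but outside this open union.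

**Step 2: away from the bands.** The part of the integral with $q(p)\ge\epsilon$ is at most
$$\|F1_{q\ge\epsilon}\|_{L^2}\|G\|_{L^2}\le(1+\epsilon\sigma)^{-m/2}\|F\|_\sigma\|G\|_\sigma\le C\sigma^{-N/2}\|F\|_\sigma\|G\|_\sigma,$$
and likewise for $q(u^{-1}\cdot p)\ge\epsilon$.

**Step 3: inside both bands.** For $u\in\mathcal U_i$ the change of variables of Step 1 gives
$$\int_{\mathcal V_i}F(p)G(u^{-1}\cdot p)\,dp=\int_{\mathcal V_i}F_0(y(p))G_0(z_u(p))\,dp\le C\int_{B_{\epsilon_0}(\mathfrak q_+)}F_0\,dy\int_{B_{\epsilon_0}(\mathfrak q_+)}G_0\,dz.$$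
By Cauchy–Schwarz, with $c$ from (8),
$$\int F_0\,dy\le\Big(\int_{B_{\epsilon_0}}F_0^2(1+c\sigma|y|^2)^m\,dy\Big)^{1/2}\Big(\int_{\mathbb R^N}(1+c\sigma|y|^2)^{-m}\,dy\Big)^{1/2}\le C\|F\|_\sigma\,\sigma^{-N/4}.$$
The first factor is estimated in the chart $\chi_e$ using (8); the second is a constant times $\sigma^{-N/4}$, finite because $2m>N$. The same holds for $G$. Sum over the finitely many $i$. $\square$

## 8. Decay of coefficients, uniform up to the walls

**Proposition 9.** For compact $\mathcal C\subset U_r$ there are $\nu$ and, for every integer $s\ge0$, $C_s$ such that for all $\lambda,\tau,\tau'$, all $\xi\in V_\lambda^\tau$, $\eta\in V_\lambda^{\tau'}$, all unit left-invariant fields $Y_1,\dots,Y_s$ and all $u\in\mathcal C$,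
$$|Y_1\cdots Y_s\langle\pi_\lambda(\cdot)\xi,\eta\rangle(u)|\le C_s(\langle\tau\rangle\langle\tau'\rangle)^\nu(1+|\lambda|)^{s-\kappa}\|\xi\|\|\eta\|.$$

*Proof.* **Step 1: $s=0$.** If $|\lambda|<2\langle\tau\rangle$, the trivial bound $\|\xi\|\|\eta\|$ suffices as soon as $\nu\ge\kappa$. Let $|\lambda|\ge2\langle\tau\rangle\ge2$, and let both isotypic parts be nonzero, otherwise there is nothing to prove. By (4), $|\lambda_{\mathfrak t}|\le|\lambda|/2$, so $|\lambda_{\mathfrak a}|\ge|\lambda|/2$. By (3) we may choose $j$ with $c_j=\max_kc_k\ge c|\lambda|$. Use Section 7 for this $j$, with $N=n_j$. Lemma 6 gives $q_{A_\lambda}\ge c|\lambda|^2q_H$, so Lemma 5 with exponents $0$ and $m=N+1$ gives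
$$d_\lambda\int_Uf_\tau^2\,(1+|\lambda|q_H)^m\,dx\le C\langle\tau\rangle^\nu,\tag{10}$$
because $(1+a)^m\le2^m(1+a^m)$ and $(c|\lambda|^2q_H)^m\le q_{A_\lambda}^m$; the same holds for $\tau'$.

The function $f_\tau$ is left $K$-invariant. Put $F_\tau(x\cdot iH)=(\int_Lf_\tau(xl)^2\,dl)^{1/2}$, a continuous $K$-invariant function on $O$. As $q_H$ is right $L$-invariant, (10) says $\|F_\tau\|_{|\lambda|}^2\le C\langle\tau\rangle^\nu/d_\lambda$. By (5),
$$\langle\pi(u)\xi,\eta\rangle=d_\lambda\int_U\langle\xi,\pi(u^{-1}x)v\rangle\langle\pi(x)v,\eta\rangle\,dx,$$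
and $\xi=P_\tau\xi$, $\eta=P_{\tau'}\eta$. Averaging over $L$, Cauchy–Schwarz on $L$ and Lemma 8 with $\sigma=|\lambda|$ give
$$|\langle\pi(u)\xi,\eta\rangle|\le\|\xi\|\|\eta\|\,d_\lambda\int_Uf_{\tau'}(x)f_\tau(u^{-1}x)\,dx\le\|\xi\|\|\eta\|\,d_\lambda\int_OF_{\tau'}(p)F_\tau(u^{-1}\cdot p)\,dp\le C(\langle\tau\rangle\langle\tau'\rangle)^\nu|\lambda|^{-N/2}\|\xi\|\|\eta\|.$$
Here the factor $d_\lambda$ cancels the two factors $d_\lambda^{-1/2}$. By (2), $N/2\ge\kappa$, and $|\lambda|\ge2$. There are only finitely many $j$, so $C$ and $\nu$ can be chosen independent of $j$.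

**Step 2: $s>0$.** The derivative equals $\langle\pi(u)\xi',\eta\rangle$ with $\xi'=\pi(Y_1)\cdots\pi(Y_s)\xi$, and $\|\xi'\|\le|\lambda|^s\|\xi\|$. The $K$-types of $\xi'$ occur in $\mathfrak g_{\mathbb C}^{\otimes s}\otimes\tau$. Their highest weights are the highest weight of $\tau$ plus a weight of $\mathfrak g_{\mathbb C}^{\otimes s}$, so there are at most $(\dim\mathfrak g_{\mathbb C})^s$ distinct ones, each of norm at most $|\tau|+C_s$. Apply Step 1 to the components of $\xi'$; the exponent $\nu$ does not change. $\square$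

## 9. Proof of Theorem 1: interpolation, term by term

**Step 1: decompose.** Let $\pi=\widehat\bigoplus_iV_i$ with $V_i\cong V_{\lambda_i}$, and let $\xi_{i,\tau}$, $\eta_{i,\tau'}$ be the components of $\xi,\eta$ in $V_i^\tau$, $V_i^{\tau'}$. Then $f=\sum_{i,\tau,\tau'}f_{i,\tau,\tau'}$ with $f_{i,\tau,\tau'}=\langle\pi(\cdot)\xi_{i,\tau},\eta_{i,\tau'}\rangle$. Fix a compact $\mathcal C\subset U_r$, take $\nu$ from Proposition 9, and put $w_{i,\tau,\tau'}=(\langle\tau\rangle\langle\tau'\rangle)^\nu\|\xi_{i,\tau}\|\|\eta_{i,\tau'}\|$.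

**Step 2: the weights $w$ are summable.** By Cauchy–Schwarz in $i$,
$$\sum w_{i,\tau,\tau'}\le\Big(\sum_\tau\langle\tau\rangle^\nu\|\xi_\tau\|\Big)\Big(\sum_{\tau'}\langle\tau'\rangle^\nu\|\eta_{\tau'}\|\Big)<\infty,$$
where $\xi_\tau,\eta_{\tau'}$ are the $K$-isotypic components. For $K$-finite vectors these are finite sums. For $K$-smooth vectors, the Casimir operator of $K$ for $(\cdot,\cdot)|_{\mathfrak k}$ acts on $\tau$ by a scalar of modulus at least $|\tau|^2$ and may be applied to $\xi$ any number of times, so $\|\xi_\tau\|$ decays faster than any power of $\langle\tau\rangle$, while $\#\{\tau:|\tau|\le R\}$ grows polynomially. The series for $f$ thus converges absolutely.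

**Step 3: derivatives up to order $r$.** In a chart, on a compact convex ball inside $U_r$ (take $\mathcal C$ to be this ball), chart derivatives of order $s$ are combinations with smooth coefficients of words of length at most $s$ in left-invariant fields. With $a=1+|\lambda_i|$, Proposition 9 gives $\|D^sf_{i,\tau,\tau'}\|\le Ca^{s-\kappa}w_{i,\tau,\tau'}$ for $s\le r+1$. For $s\le r\le\kappa$ the series of derivatives converges absolutely and uniformly, so $f\in C^r$ with termwise derivatives.

**Step 4: the Hölder bound.** Use the bound for $D^r$ at each point, or the bound for $D^{r+1}$ along the segment, and $\min(S,T)\le S^{1-\delta}T^\delta$: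
$$\|D^rf_{i,\tau,\tau'}(x)-D^rf_{i,\tau,\tau'}(y)\|\le Cw_{i,\tau,\tau'}\min(a^{r-\kappa},a^{r+1-\kappa}\|x-y\|)\le Cw_{i,\tau,\tau'}\,a^{r-\kappa+\delta}\|x-y\|^\delta=Cw_{i,\tau,\tau'}\|x-y\|^\delta.$$
Summing gives the Hölder bound on balls. A compact subset of a chart is covered by finitely many balls; pairs at distance bounded below are trivial because $D^rf$ is bounded. So $f\in C^{(r,\delta)}(U_r)$.

**Step 5: little $o$.** If $\delta>0$, then, since $\delta<1$ and each term is smooth, each difference in Step 4 divided by $\|x-y\|^\delta$ tends to $0$ uniformly as $\|x-y\|\to0$, and it is dominated by $Cw_{i,\tau,\tau'}$. By dominated convergence the sum is $o(\|x-y\|^\delta)$. $\square$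

## 10. A sequence of spherical representations in the worst direction

We turn to optimality. By (2) we can fix $j$ with $n_j=2\kappa=:N$; keep $H=H_j$, $L$, $O$, $\Lambda$, $q$ from Section 7. We need representations with $K$-fixed vectors whose highest weights are multiples of $B(H,\cdot)$.

**Lemma 10.** The dominant weight $\lambda_1:=4B(H,\cdot)$ (zero on $\mathfrak t$) is the highest weight of an irreducible representation of $U$ with a nonzero $K$-fixed vector.

*Proof.* **Step 1: $\mu=2B(H,\cdot)$ is a highest weight.** For $\beta\in\Delta$, $\langle\beta,\beta\rangle=\sum_{\gamma\in\Delta}\langle\gamma,\beta\rangle^2$. Dividing by $\langle\beta,\beta\rangle^2$,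
$$\frac1{\langle\beta,\beta\rangle}=\frac14\sum_\gamma\Big(\frac{2\langle\gamma,\beta\rangle}{\langle\beta,\beta\rangle}\Big)^2\in\tfrac14\mathbb Z.$$
Also $\beta(H)\in\mathbb Z$. So $2\langle\mu,\beta\rangle/\langle\beta,\beta\rangle=4\beta(H)/\langle\beta,\beta\rangle\in\mathbb Z$, and $\mu$ is dominant. As $U$ is simply connected, $V_\mu$ exists.

**Step 2: $V_\mu$ is its own dual twisted by $\theta$.** Let $w$ be its unit highest weight vector, $w^*=\langle\cdot,w\rangle\in V_\mu^*$, and consider the irreducible representation $\pi^\sharp(x)=\pi_\mu^*(\theta x)$ on $V_\mu^*$. Under $\pi_\mu^*$, $w^*$ has weight $-\mu$ and is killed by $\mathfrak n^-$, since a lowering operator cannot produce the weight $\mu$. It is also killed by $\mathfrak g_\beta$ for $\beta\in\Delta^+$ with $\langle\mu,\beta\rangle=0$, because then $\mu-\beta=s_\beta(\mu+\beta)$ is not a weight of $V_\mu$. Hence under $\pi^\sharp$ it has weight $-\theta\mu=\mu$. And it is killed by $\mathfrak n^+$: let $\beta\in\Delta^+$. If $\beta|_{\mathfrak a}\ne0$,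 then $\theta\mathfrak g_\beta\subset\mathfrak n^-$; if $\beta|_{\mathfrak a}=0$, then $\theta\mathfrak g_\beta=\mathfrak g_\beta$ and $\langle\mu,\beta\rangle=2\beta(H)=0$. So $\pi^\sharp\cong V_\mu$.

**Step 3: the fixed vector.** In $V_\mu\otimes V_\mu^*$ with action $\pi_\mu\otimes\pi^\sharp$ the vector $w\otimes w^*$ generates a copy of $V_{2\mu}=V_{\lambda_1}$. As $\theta$ is trivial on $K$, the element $I=\sum e_i\otimes e_i^*$ ($e_i$ an orthonormal basis, $e_i^*=\langle\cdot,e_i\rangle$) is $K$-fixed. It satisfies $\langle I,w\otimes w^*\rangle=1$. So its projection to $V_{\lambda_1}$ is a nonzero $K$-fixed vector. $\square$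

Put $\lambda_n=n\lambda_1$, $V_n=V_{\lambda_n}$, $v_n$ its unit highest weight vector, $d_n=\dim V_n$. Exactly $N$ roots $\beta\in\Delta^+$ have $\langle\lambda_1,\beta\rangle=4\beta(H)\ne0$, so Weyl's dimension formula gives
$$cn^N\le d_n\le Cn^N.\tag{11}$$
Realize $V_n\subset V_1^{\otimes n}$ with $v_n=v_1^{\otimes n}$, and let $e_1\in V_1$ be a unit $K$-fixed vector. Since $v_1$ is $K$-cyclic, $\langle e_1,v_1\rangle\ne0$. So $\langle e_1^{\otimes n},v_n\rangle\ne0$, and the projection of $e_1^{\otimes n}$ to $V_n$ is a nonzero $K$-fixed vector. Let $e_n$ be its normalization; $\dim V_n^K=1$ by $\dim V^\tau\le(\dim\tau)^2$. Put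
$$\varphi_n(u)=\langle\pi(u)e_n,e_n\rangle,\qquad f_n(x)=|\langle e_n,\pi(x)v_n\rangle|.$$
Then, by the tensor power realization and (5),
$$f_n=\mathrm{const}_n\cdot f_1^{\,n},\qquad d_n\int_Uf_n^2\,dx=1.\tag{12}$$
The group $L$ is connected and $\lambda_1$ is orthogonal to its roots, so $L$ fixes the line $\mathbb Cv_n$. Thus $f_n$ is right $L$-invariant, i.e. a $K$-invariant function on $O$. (On $S^2$ the analogous function is $(1-p_3^2)^{n/2}$ up to a constant, visibly a power.)

**Lemma 11.** $|\langle e_n,v_n\rangle|^2\ge c\,n^{-\kappa}$ for all $n\ge1$.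

*Proof.* **Step 1: the size of $\sup f_n$.** Since $\langle e_n,v_n\rangle\ne0$, it suffices to treat large $n$. Lemma 5 with $\tau$ trivial, $m=1$, $A_{\lambda_n}=4nH$ reads $d_n\int_O16n^2qf_n^2\,dp\le C|\lambda_n|$, that is,
$$d_n\int_Oq\,f_n^2\,dp\le\frac Cn.\tag{13}$$
So for a large constant $R$ we have $d_n\int_{q\le R/n}f_n^2\ge\frac12$. By (9) and (11), $\sup f_n^2\ge cn^{N/2}/d_n\ge cn^{-N/2}=cn^{-\kappa}$.

**Step 2: the supremum is attained at $iH$, i.e. at $x=e$.** By (12) it suffices that $M:=\max_Of_1$ is attained on $\Lambda=K\cdot iH$, where the $K$-invariant $f_1$ is constant. If it is not, there are $\epsilon>0$ and $0<\eta<M$ with $f_1\le M-\eta$ on $\{q<\epsilon\}$, while $f_1\ge M-\eta/2$ on a set of positive measure. By (12), $d_n\int_{q<\epsilon}f_n^2=\int_{q<\epsilon}f_1^{2n}\big/\int_Of_1^{2n}\le C\big(\frac{M-\eta}{M-\eta/2}\big)^{2n}\to0$, while (13) gives $d_n\int_{q\ge\epsilon}f_n^2\le C/(n\epsilon)\to0$. This contradicts $d_n\int f_n^2=1$. $\square$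

On $S^2$ the lemma can be seen directly: the generating function $(1-te^{i\theta})^{-1/2}(1-te^{-i\theta})^{-1/2}=\sum_nP_n(\cos\theta)t^n$ gives $P_n(\cos\theta)=\sum_ka_ka_{n-k}e^{i(n-2k)\theta}$ with $a_k=4^{-k}\binom{2k}k$, and the extreme coefficient $a_0a_n\sim(\pi n)^{-1/2}$ has order $n^{-\kappa}$.

## 11. Spherical functions are not small on any open set

We want: $\sup_\Omega|\varphi_n|\ge c_\Omega n^{-\kappa}$ for every nonempty open $\Omega\subset U_r$. A pointwise bound is impossible: on $S^3$, $\varphi_n(\pi/2)=0$ for all odd $n$. The $L^2$-norm is known, $\int_U|\varphi_n|^2=1/d_n\approx n^{-2\kappa}$, and it has the right size. But a lower bound for the total mass says nothing about a prescribed $\Omega$: the mass could be elsewhere. One needs a quantity that cannot be made up elsewhere, and the mean of $\log|\varphi_n|$ over a torus is such a quantity. Jensen's formula bounds it from below by the extreme coefficient of Lemma 11. The $L^2$-norm, through Jensen's inequality (concavity of the logarithm), bounds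 the contribution of the complement of $\Omega$ from above. Both are $-2\kappa\log n+O(1)$ for $\log|\varphi_n|^2$, so $\Omega$ must contribute its share.

**Proposition 12.** For every nonempty open $\Omega\subset U_r$ there is $c_\Omega>0$ with $\sup_\Omega|\varphi_n|\ge c_\Omega\,n^{-\kappa}$ for all $n\ge1$.

*Proof.* **Step 1: a polynomial.** Decompose $e_n=\sum_\mu e_{n,\mu}$ into $\mathfrak a$-weight vectors; $\mu=\lambda_n|_{\mathfrak a}-\sum k_i\alpha_i$ with $k_i\in\mathbb Z_{\ge0}$. For $Y\in\mathfrak a$ and $z_i=e^{-i\alpha_i(Y)}$,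
$$e^{-i\lambda_n(Y)}\varphi_n(\exp iY)=\sum_\mu\|e_{n,\mu}\|^2z_1^{k_1}\cdots z_\ell^{k_\ell}=:p_n(z),$$
a polynomial in $z\in\mathbb C^\ell$. As $v_n$ is a unit vector of $\mathfrak a$-weight $\lambda_n|_{\mathfrak a}$, Lemma 11 gives $p_n(0)=\|e_{n,\lambda_n|_{\mathfrak a}}\|^2\ge|\langle e_n,v_n\rangle|^2\ge cn^{-\kappa}$.

For $\alpha=\sum k_i\alpha_i\in\Sigma^+$ write $z^\alpha=\prod z_i^{k_i}=e^{-i\alpha(Y)}$. On $\mathbb T=\{|z_i|=1\}$ with normalized Haar measure put
$$\mathcal D(z)=\prod_{\alpha\in\Sigma^+}|1-z^{2\alpha}|^{m(\alpha)}=\prod_{\alpha\in\Sigma^+}|2\sin\alpha(Y)|^{m(\alpha)},\qquad h_n=\log\big(|p_n|^2\mathcal D\big).$$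

**Step 2: lower bound for $\int_{\mathbb T}h_n$.** A nontrivial monomial maps Haar measure of $\mathbb T$ to Haar measure of the circle, and $\int\log|1-\zeta|=0$ over the circle, so $\int_{\mathbb T}\log|1-z^{2\alpha}|=0$. Jensen's formula in one variable gives $\int\log|p|\ge\log|p(0)|$; applying it successively in $z_1,\dots,z_\ell$ gives $\int_{\mathbb T}\log|p_n|\ge\log|p_n(0)|$. Hence $\int_{\mathbb T}h_n\ge-2\kappa\log n-C$.

**Step 3: upper bound for $\int_{\mathbb T}e^{h_n}$.** By the integration formula for $U=K\exp(i\mathfrak a)K$ (Helgason, *Groups and Geometric Analysis*, Ch. I, Thm 5.10), $\int_U|\varphi_n|^2du$ is a constant times the mean of $|\varphi_n(\exp iY)|^2\prod_{\alpha\in\Sigma^+}|\sin\alpha(Y)|^{m(\alpha)}$ over the torus $\exp(i\mathfrak a)=\mathfrak a/\Gamma_0$, $\Gamma_0=\{Y:\exp iY=e\}$. If $\exp iY=e$, then $e^{i\alpha_i(Y)}=1$, so $\Gamma_0\subset\{Y:\alpha_i(Y)\in2\pi\mathbb Z\ \forall i\}$. Thus this torus finitely covers $\mathbb T$ via $Y\mapsto z$, and Haar measure goes to Haar measure.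 The function being averaged depends only on $z$. With (5) and (11),
$$\int_{\mathbb T}e^{h_n}=C\int_U|\varphi_n|^2du=\frac C{d_n}\le C'n^{-2\kappa}.$$

**Step 4: compare.** Let $k\exp(iY_0)k'\in\Omega$. The set $\{Y\in\mathfrak a:k\exp(iY)k'\in\Omega\}$ is open and nonempty, so its image in $\mathbb T$ contains a nonempty open set $S$ with $0<|S|<1$. By $K$-bi-invariance $\sup_S|p_n|\le\sup_\Omega|\varphi_n|$. Jensen's inequality on the complement $S^c$ gives
$$\int_{S^c}h_n\le|S^c|\log\Big(|S^c|^{-1}\int_{\mathbb T}e^{h_n}\Big)\le-2\kappa|S^c|\log n+C_S,$$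
and $\int_Sh_n\le2|S|\log\sup_S|p_n|+C$ since $\mathcal D$ is bounded. Add these and compare with Step 2, using $1-|S^c|=|S|$:
$$2|S|\log\sup_S|p_n|\ge-2\kappa|S|\log n-C_S'.$$
Divide by $2|S|$ and exponentiate. $\square$

## 12. Proof of Theorem 2: from small oscillation to small values, then Baire

The function $\varphi_n$ has size $n^{-\kappa}$ and frequency $n$, so its derivatives of order $r$ should oscillate by about $n^{r-\kappa}=n^{-\delta}$ at scale $1/n$. To prove this locally, we use that an eigenfunction cannot be nearly constant on its wavelength scale unless it is small. (Compare $e^{inx}$ on $\mathbb R$: it has modulus $1$, and on an interval of radius $1/n$ it changes by $|e^i-1|>0.9$.)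

Let $\mathcal L=\sum X_i^2$. It is bi-invariant, symmetric for Haar measure, and commutes with all $X_i$. We have $\mathcal L\varphi_n=-E_n\varphi_n$ with $E_n=|\lambda_n+\rho|^2-|\rho|^2$ ($\rho$ the half sum of $\Delta^+$), so $cn^2\le E_n\le Cn^2$. The same equation holds for all $X_I\varphi_n$. Let $B_t\subset\mathfrak u$ be the $t$-ball; points of $x\exp B_t$ have distance at most $t$ from $x$.

**Lemma 13.** There are $C,E^*$ such that if $g\in C^\infty(U)$, $\mathcal Lg=-Eg$ and $E\ge E^*$, then for all $x$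
$$|g(x)|\le C\sup_{y\in x\exp B_t}|g(y)-g(x)|,\qquad t=E^{-1/2}.$$

*Proof.* Fix a smooth $\psi\ge0$, $\psi\not\equiv0$, supported in the open unit ball of $\mathfrak u$, and put $\psi_t(y)=t^{-d}\psi(\log(x^{-1}y)/t)$, $d=\dim\mathfrak u$. By left invariance we may compute at $x=e$. In exponential coordinates $\mathcal L$ is a second order operator with smooth coefficients, so $|\mathcal L\psi_t|\le Ct^{-d-2}$ on a support of volume at most $Ct^d$. Thus $c\le\int\psi_t\le C$ and $\int|\mathcal L\psi_t|\le Ct^{-2}$. Since $Eg=-\mathcal Lg$, $\mathcal L$ is symmetric and $\int\mathcal L\psi_t=0$,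
$$E\,g(x)\int\psi_t=\int E\,(g(x)-g)\psi_t-\int(\mathcal Lg)\psi_t=\int E\,(g(x)-g)\psi_t-\int(g-g(x))\,\mathcal L\psi_t.$$
So $cE|g(x)|\le C(E+t^{-2})\sup_{x\exp B_t}|g-g(x)|$, and $t^{-2}=E$. $\square$

**Lemma 14.** Let $\Omega\ne\emptyset$ be open and relatively compact in $U_r$, and $\omega$ as in Theorem 2. There is no $M$ with $|X_I\varphi_n(x)-X_I\varphi_n(y)|\le M\omega(d(x,y))$ for all $x\ne y\in\Omega$, all $|I|=r$ and all $n$.

*Proof.* Suppose $M$ exists. Choose open sets $\Omega\supset\Omega_r\supset\dots\supset\Omega_0\ne\emptyset$, each relatively compact in the preceding one. Put $t_n=E_n^{-1/2}\le C_1/n$. There is $n_0$ such that for $n\ge n_0$ Lemma 13 applies to $E_n$, $x\exp B_{t_n}\subset\Omega$ for $x\in\Omega_r$, and $x\exp B_{t_n}\subset\Omega_{k+1}$ for $x\in\Omega_k$, $0\le k<r$. Let $n\ge n_0$.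

**Step 1: top order.** By Lemma 13 applied to $X_I\varphi_n$, the assumption, and monotonicity of $\omega$, $|X_I\varphi_n|\le CM\omega(C_1/n)$ on $\Omega_r$ for $|I|=r$.

**Step 2: descend.** Suppose $|X_J\varphi_n|\le\epsilon$ on $\Omega_{k+1}$ for all $|J|=k+1$. For $|I|=k$, $x\in\Omega_k$ and $|X|\le t_n$, integrating the derivative along $s\mapsto x\exp(sX)$, $0\le s\le1$, gives $|X_I\varphi_n(x\exp X)-X_I\varphi_n(x)|\le Ct_n\epsilon$. So $|X_I\varphi_n(x)|\le Cn^{-1}\epsilon$ by Lemma 13. After $r$ steps, $|\varphi_n|\le Cn^{-r}\omega(C_1/n)$ on $\Omega_0$ (with $C$ depending on $M$).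

**Step 3: contradiction.** Proposition 12 for $\Omega_0$ gives $\omega(C_1/n)\ge cn^{r-\kappa}=cn^{-\delta}$ for $n\ge n_0$. For small $t$ choose $n$ with $C_1/n\le t<C_1/(n-1)$; as $\omega$ is nondecreasing, $\omega(t)\ge cn^{-\delta}\ge c't^\delta$. This contradicts $\liminf_{t\to0}\omega(t)/t^\delta=0$. $\square$

*Proof of Theorem 2.* As in Section 1, a Banach space argument turns the failure of a common bound into one bad function. We use Baire's theorem so that a single function works for all open sets.

**Step 1: the functions $f_c$.** For a real sequence $c=(c_n)\in\ell^1$ let $f_c=\sum c_n\varphi_n$. It is the $K$-bi-invariant coefficient $\langle\pi(\cdot)\xi,\eta\rangle$ of $\pi=\widehat\bigoplus_n\pi_{\lambda_n}$ with the $K$-fixed vectors $\xi=\sum\operatorname{sgn}(c_n)|c_n|^{1/2}e_n$ and $\eta=\sum|c_n|^{1/2}e_n$. By Proposition 9 and $r\le\kappa$, the functions $X_I\varphi_n$, $|I|\le r$, are bounded on compact subsets of $U_r$ uniformly in $n$. So $f_c\in C^r(U_r)$, and $c\mapsto X_If_c(x)$ is continuous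 on $\ell^1$ for $x\in U_r$, $|I|\le r$.

**Step 2: closed sets without interior.** Let $\Omega_1,\Omega_2,\dots$ now be a countable base of $U_r$ consisting of nonempty open sets that are relatively compact in $U_r$. For $M\in\mathbb N$ put
$$\mathcal E_{i,M}=\{c\in\ell^1:|X_If_c(x)-X_If_c(y)|\le M\omega(d(x,y))\ \ \forall x\ne y\in\Omega_i,\ |I|=r\}.$$
These sets are closed by Step 1, convex, and symmetric under $c\mapsto-c$. Suppose one of them contains a ball of radius $2\epsilon>0$ about some $c^0$. For $\|b\|<2\epsilon$ it contains $c^0+b$ and, by symmetry, $-(c^0-b)$, hence their midpoint $b$. In particular it contains every $\epsilon\,\mathbf e_n$, where $\mathbf e_n$ is the $n$-th unit vector of $\ell^1$. Then all $\varphi_n$ satisfy the bound on $\Omega_i$ with $M/\epsilon$, contradicting Lemma 14. So each $\mathcal E_{i,M}$ is nowhere dense.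

**Step 3: Baire.** By Baire's theorem there is $c\notin\bigcup_{i,M}\mathcal E_{i,M}$. If $f_c$ satisfied the bound of Theorem 2 on some nonempty open $\Omega\subset U_r$ with some $M$, it would satisfy it on some $\Omega_i\subset\Omega$ with an integer $M$, which is excluded. This proves Theorem 2 for simply connected $U$. The representations $V_n$ have $K$-fixed vectors, so Step (b) of Section 3 carries $f_c$ to every connected $U$. $\square$

With Theorem 2 we have Corollary 3, and with Theorem 1 and Section 3 the main theorem: every $K$-finite, indeed every $K$-smooth, matrix coefficient is in $C^{(r,\delta)}(U_r)$ with $r+\delta=\kappa(G)$, and this regularity is optimal. $\blacksquare$
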